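# Random $d$-permutations of order $Ck^{(d+1)/d}$ contain every $d$-pattern of order $k$

## The guess $n\approx k^{(d+1)/d}$, from counting

Take a large random $0/1$ array of dimension $d+1$ in which every axis-parallel line contains exactly one $1$. How large must its side $n$ be before it contains every possible "pattern" of $k$ ones? The first answer to guess comes from counting. The array has $n^d$ ones, hence $\binom{n^d}{k}$ sets of $k$ ones, and there will turn out to be $(k!)^d$ patterns. There are enough sets to go around only if $n^d$ is of order at least $k^{d+1}$. So the guess is that counting is the only obstruction, and that order $n=Ck^{(d+1)/d}$ with a constant $C$ suffices.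

Here are the precise definitions. Let $d,n\ge 1$ and $[n]=\{1,\dots,n\}$. We number the $d+1$ coordinates $0,1,\dots,d$.

**Definition ($d$-permutation).** A $d$-permutation of order $n$ is an array $M=(M_{x_0x_1\cdots x_d})$ indexed by $[n]^{d+1}$ with entries in $\{0,1\}$ such that every line contains exactly one $1$; a line is obtained by fixing all coordinates but one and letting that one run over $[n]$. A random $d$-permutation of order $n$ is a uniformly random one.

For $d=1$ these are the permutation matrices. For $d=2$ they are Latin squares: for every $(y_1,y_2)$ there is exactly one $r$ with $M_{r\,y_1y_2}=1$, and if we write the symbol $r$ in row $y_1$ and column $y_2$ of a table, the other two kinds of lines say that no symbol repeats in a row or in a column. In general a $d$-permutation has $n^d$ entries equal to $1$, one for each choice of $(x_1,\dots,x_d)$. We call the index vectors of these entries the 1-entries.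

**Definition (pattern, universality).** Let $S_k$ be the set of permutations of $[k]$. A $d$-pattern of order $k$ is a sequence $(\sigma_1,\dots,\sigma_d)$ with all $\sigma_\ell\in S_k$. A $d$-permutation $M$ contains it if there are index vectors $x^{(1)},\dots,x^{(k)}\in[n]^{d+1}$ such that

(i) $M_{x^{(i)}}=1$ for all $i\in[k]$;

(ii) $x_0^{(1)}<x_0^{(2)}<\dots<x_0^{(k)}$;

(iii) for each $\ell\in[d]$ and all $i,j\in[k]$: $x_\ell^{(i)}<x_\ell^{(j)}$ if and only if $\sigma_\ell(i)<\sigma_\ell(j)$.

$M$ is $k$-pattern-universal if it contains all $(k!)^d$ patterns of order $k$.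

For $d=1$ this is ordinary permutation pattern containment. Note that (ii) and (iii) force the $k$ chosen 1-entries to differ pairwise in every coordinate.

The counting argument is now short.

**Proposition 1 (counting bound; $d\ge1$).** If some $d$-permutation of order $n$ is $k$-pattern-universal, then $n\ge e^{-(d+1)/d}k^{(d+1)/d}$.

*Proof.* A set of $k$ 1-entries realizes at most one pattern of order $k$: condition (ii) determines in which order the set must be listed, and then (iii) determines every $\sigma_\ell$. So $(k!)^d\le\binom{n^d}{k}$. With $k!\ge(k/e)^k$ and $\binom{n^d}{k}\le(en^d/k)^k$ we get $(k/e)^{dk}\le(en^d/k)^k$. Taking $k$-th roots, $n^d\ge e^{-(d+1)}k^{d+1}$. $\square$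

**Testing the guess by hand.** For $k=1$ there is one pattern, and any 1-entry realizes it. Take $k=2$, $d=2$. A pattern of order $2$ is a pair of signs: look for a smaller symbol and a larger symbol in the table, and record whether the row goes up ($+$) or down ($-$) from the smaller symbol to the larger, and likewise the column. The guess suggests a side near $2^{3/2}\approx2.83$.

For $n=2$, two cells that differ in both row and column lie on a diagonal of the $2\times2$ table, so they carry the same symbol. Thus a Latin square of order $2$ contains no pattern of order $2$ at all. (The count alone, $(2!)^2=4\le\binom42=6$, would have allowed $n=2$.)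

For $n=3$, consider the table with rows $1\,2\,3$, then $2\,3\,1$, then $3\,1\,2$. Write $(y_1,y_2)$ for row and column. The pattern $(+,+)$ appears as symbol $1$ at $(1,1)$ and $3$ at $(2,2)$; $(+,-)$ as $2$ at $(1,2)$ and $3$ at $(3,1)$; $(-,+)$ as $2$ at $(2,1)$ and $3$ at $(1,3)$; $(-,-)$ as $1$ at $(3,2)$ and $2$ at $(2,1)$. So this square is $2$-pattern-universal.

In fact every Latin square of order $3$ is. Reversing the order of the rows or of the columns gives another Latin square and flips one sign, so it is enough to find $(+,+)$ in each. The lower right $2\times2$ block contains all three symbols: the symbol at $(1,1)$ has its other two occurrences there, and each other symbol occurs once in the first row, once (elsewhere) in the first column, so once in the block. If $(1,1)$ does not carry $3$, then $(1,1)$ together with a $3$ in the block gives $(+,+)$. By the same argument for the upper left block, if $(3,3)$ does not carry $1$, then a $1$ in that block together with $(3,3)$ gives $(+,+)$. There remains the case of $3$ at $(1,1)$ and $1$ at $(3,3)$. The other two $1$'s are then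 at $(1,2)$ and $(2,1)$, the other two $3$'s at $(2,3)$ and $(3,2)$, and $1$ at $(1,2)$ with $3$ at $(2,3)$ is a $(+,+)$. So for $d=k=2$ the answer switches from "never" at order $2$ to "always" at order $3=\lceil 2^{3/2}\rceil$.

A further piece of evidence is a theorem of Linial and Simkin: the longest monotone subsequence of a random $d$-permutation of order $n$, that is, the largest $k$ for which it contains $(\mathrm{id},\dots,\mathrm{id})$ of order $k$, has length $\Theta(n^{d/(d+1)})$ with high probability. So this one pattern already forces order $\Omega(k^{(d+1)/d})$ and fits the guess. The guess was stated for $d\ge2$ as a conjecture by Matías Pavez-Signé, Daniel A. Quiroz and Nicolás Sanhueza-Matamala in "Universal arrays", arXiv:2001.05767 (2020): for $d\ge2$ there is a constant $C>0$ such that a random $d$-permutation of order $Ck^{(d+1)/d}$, rounded up, is $k$-pattern-universal with high probability as $k\to\infty$. We prove that it is true, with any $C>1$.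

## Random isotopes and the exact statements

The uniform distribution on $d$-permutations is hard to handle directly. We use only a small part of the randomness.

**Definition (random isotope).** Let $L$ be a $d$-permutation of order $n$ and let $\rho_0,\dots,\rho_d$ be independent uniform permutations of $[n]$. The random isotope of $L$ is
$$M_{x_0x_1\cdots x_d}=L_{\rho_0(x_0)\,\rho_1(x_1)\cdots\rho_d(x_d)}.$$

For $d=2$ this shuffles the rows, the columns and the names of the symbols of a Latin square. For instance, exchanging the two columns of the order-$2$ square with rows $1\,2$ and $2\,1$ gives the one with rows $2\,1$ and $1\,2$. The isotopes of $L$ form its isotopy class.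

**Theorem 2.** Let $d\ge2$ and $0<\varepsilon\le1$. There is $k_0=k_0(d,\varepsilon)$ such that for all $k\ge k_0$, all $n\ge(1+\varepsilon)k^{(d+1)/d}$ and every $d$-permutation $L$ of order $n$, the random isotope of $L$ is $k$-pattern-universal with probability at least $1-\exp(-k^{1/(2d)})$.

**Corollary 3 (the conjecture).** Let $d\ge 2$. For every $C>1$, a uniformly random $d$-permutation of order $n=\lceil Ck^{(d+1)/d}\rceil$ (indeed of any order $n\ge Ck^{(d+1)/d}$) is $k$-pattern-universal with probability $1-o(1)$ as $k\to\infty$.

*Proof from Theorem 2.* Let $L$ be uniform and independent of the $\rho_\ell$. For fixed $(\rho_\ell)$, the map $L\mapsto M$ is a bijection of the set of $d$-permutations of order $n$ onto itself, so $M$ is uniform. Apply Theorem 2 conditionally on $L$, with $\varepsilon=\min(1,C-1)$. $\square$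

Theorem 2 also shows that for $C>1$ and $k$ large every isotopy class of order at least $Ck^{(d+1)/d}$ contains a universal member. In the other direction, if $C<e^{-(d+1)/d}$ and $k$ is large, then $\lceil Ck^{(d+1)/d}\rceil<e^{-(d+1)/d}k^{(d+1)/d}$, and by Proposition 1 no $d$-permutation of that order is universal. So the order $k^{(d+1)/d}$ is optimal, and the constant is optimal up to a factor of at most $e^{(d+1)/d}$; the argument does not determine the sharp constant in $[e^{-(d+1)/d},1]$.

The rest of the lecture proves Theorem 2. "For $k$ large" always means $k\ge k_0(d,\varepsilon)$, uniformly in $n\ge(1+\varepsilon)k^{(d+1)/d}$, in $L$ and in the pattern. Logarithms are natural.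

## Cells, their row sets, and one greedy search

**Parameters.** Put
$$\eta=\frac{\varepsilon}{40}\le\frac1{40},\quad m=\bigl\lceil((1+20\eta)k)^{1/d}\bigr\rceil,\quad w=\lfloor\eta k\rfloor,\quad N=k+w,\quad Q=\lceil(\log k)^2\rceil,\quad \beta=\frac{\eta^2}{Q}.$$
The roles of $w$, $Q$, $\beta$ will appear as we go. For $k$ large,
$$(1+20\eta)k\le m^d\le4k,\qquad N\le2k,\qquad mN\le n. \tag{1}$$
The first two are immediate. For the third, $N\le(1+\eta)k$ and $m\le((1+20\eta)k)^{1/d}+1$, so
$$mN\le(1+\eta)(1+20\eta)^{1/d}k^{(d+1)/d}+(1+\eta)k .$$
Here $(1+20\eta)^{1/d}\le1+20\eta$ and $(1+\eta)(1+20\eta)=(1+\frac\varepsilon{40})(1+\frac\varepsilon2)<1+\varepsilon$, while the last term is of smaller order than $k^{(d+1)/d}$. So for $k$ large $mN\le(1+\varepsilon)k^{(d+1)/d}\le n$.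

**The function $F$.** Fix $L$. For $y\in[n]^d$ let $F(y)\in[n]$ be the unique $r$ with $L_{r\,y_1\cdots y_d}=1$; we call $r$ a row of $L$. If $y,y'$ differ only in coordinate $\ell$, then $F(y)\ne F(y')$, since otherwise a line of $L$ in direction $\ell$ would contain two 1's. So $F$ is injective in each coordinate when the others are fixed. For $d=2$, $F$ is the Latin square itself.

**Strips and cells.** For $a\in[N]$ let $I_a=\{(a-1)m+1,\dots,am\}$, a strip; by (1) all $N$ strips lie in $[n]$. For a cell $a=(a_1,\dots,a_d)\in[N]^d$ put
$$V_a=I_{a_1}\times\cdots\times I_{a_d},\qquad B_a=\rho_1(I_{a_1})\times\cdots\times\rho_d(I_{a_d}),\qquad H_a=F(B_a)\subseteq[n].$$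
Thus $H_a$ is the set of rows $r$ of $L$ that have a 1 somewhere in $\{r\}\times B_a$. Clearly $|H_a|\le m^d$, and $H_a$ depends only on $\rho_1,\dots,\rho_d$.

The random relabeling matters here. If $d=2$, $F(y)\equiv y_1+y_2\pmod n$, and the $\rho_\ell$ were identities, then $H_a$ would consist of at most $2m-1$ rows rather than about $m^2$, since sums of two elements from intervals of length $m$ take only $2m-1$ values.

**One greedy search.** Fix a pattern $(\sigma_1,\dots,\sigma_d)$ and put
$$s(i)=(\sigma_1(i),\dots,\sigma_d(i)),\qquad S=\{s(i):i\in[k]\}\subseteq[k]^d,\qquad |S|=k.$$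
The natural plan is to find the $i$-th 1-entry inside cell $s(i)$: then (iii) is automatic, because different strips are ordered by their numbers. To get (ii), read the values $r_t=\rho_0(t)$ for $t=1,2,\dots$; wait until $r_t\in H_{s(1)}$, then wait until $r_t\in H_{s(2)}$, and so on. If each $H_a$ has about $m^d$ elements, a wait should last about $n/m^d\le n/((1+20\eta)k)$ steps, and $k$ waits about $n/(1+20\eta)<n$ steps. So for one given pattern we expect to finish.

**Where this stops working.** To treat all patterns by a union bound, the failure probability must be well below $1/(k!)^d=e^{-(d+o(1))k\log k}$. One search cannot achieve that. Let it stop at time $T=\lfloor(1-\eta)n\rfloor$. It fails whenever none of $r_1,\dots,r_T$ lies in $H=H_{s(1)}$, and with $h=|H|\le m^d\le4k$ this has probability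
$$\prod_{i=0}^{h-1}\frac{n-T-i}{n-i}\ge\Bigl(\frac{n-T-h}{n}\Bigr)^h\ge\Bigl(\frac\eta2\Bigr)^{4k}$$
for $k$ large, because $n-T\ge\eta n$ and $4k\le\eta n/2$. This is $e^{-O(k)}$, whereas $1/(k!)^d\le(e/k)^{dk}$ is far smaller. A larger constant $C$ changes only the constant in the $O(k)$. We are short by a factor of $\log k$ in the exponent.

**How the missing factor is gained.** Run $Q\approx(\log k)^2$ searches for the same pattern along the same sequence $r_1,r_2,\dots$, the $j$-th one in the shifted cells $s(i)+v_j$ with $v_j\in\{0,\dots,w\}^d$; this is why there are $N=k+w$ strips and not $k$. Count the total number of advances over all searches. If every search fails, the total is at most $Q(k-1)$, although its expected value up to time $T$ would be larger than $Qk$ by a constant factor. If the total behaves like a sum of small, well-spread increments, the probability of such a shortfall is $e^{-cQk}$, and this beats the union bound because $Qk\ge k(\log k)^2$.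

The condition on the increments is essential. If all $v_j$ were equal, the searches would move in lockstep, the increments would be $0$ or $Q$, and nothing would be gained. So we need two things: the searches should be in different cells at any time (up to a bounded multiplicity), and different cells should have almost disjoint row sets $H_a$. We start with the second.

## Row sets are large, almost disjoint, and evenly used

**Step 1: for most $\rho_1,\dots,\rho_d$, all cells have nearly $m^d$ rows and any two share few.** We use the Azuma–Hoeffding inequality: if $Z$ is the final value of a Doob martingale with $q$ steps whose differences are at most $c$ in absolute value, then $\Pr(Z\le\mathbb EZ-s)\le\exp(-s^2/(2qc^2))$ for $s>0$.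

**Lemma 4.** Let $E_1$ be the event that for all cells $a\ne b$: $|H_a|\ge(1-\beta)m^d$ and $|H_a\cap H_b|\le\beta m^d$. For $k$ large, $\Pr(E_1^c)\le\frac13\exp(-k^{1/(2d)})$.

*Proof.* Fix $a\ne b$ and let $V=V_a\cup V_b$. Since $a$ and $b$ differ in some coordinate, $V_a\cap V_b=\emptyset$ and $|V|=2m^d$. Write $\rho(p)=(\rho_1(p_1),\dots,\rho_d(p_d))$, and let $Z$ be the number of distinct values in the family $(F(\rho(p)))_{p\in V}$. Then
$$Z=|H_a\cup H_b|=|H_a|+|H_b|-|H_a\cap H_b|.$$
Suppose $Z\ge(2-\beta)m^d$. Since $|H_a|,|H_b|\le m^d$, we get $|H_a|\ge Z-|H_b|\ge(1-\beta)m^d$ and $|H_a\cap H_b|=|H_a|+|H_b|-Z\le\beta m^d$. So it suffices to bound $\Pr(Z<(2-\beta)m^d)$ and sum over pairs.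

*The mean of $Z$.* Let $p\ne p'$ in $V$ and choose $\ell$ with $p_\ell\ne p'_\ell$. Condition on all $\rho_j$ with $j\ne\ell$ and on $\rho_\ell(p_\ell)$. Then $F(\rho(p))$ is determined, and $\rho_\ell(p'_\ell)$ is uniform on the remaining $n-1$ values. By injectivity of $F$ in coordinate $\ell$, at most one of these values gives $F(\rho(p'))=F(\rho(p))$. So $p$ and $p'$ collide with probability at most $1/(n-1)$. If a value is taken $c\ge 1$ times, it accounts for $c-1\le\binom c2$ lost values when $c\ge2$ and none when $c=1$; hence $Z\ge|V|-\#\{\text{colliding pairs}\}$. There are at most $\frac12(2m^d)^2=2m^{2d}$ pairs, so, using $m^d\le4k$ and $n-1\ge\frac n2\ge\frac12k^{1+1/d}$,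
$$\mathbb EZ\ge2m^d-\frac{2m^{2d}}{n-1}\ge2m^d-m^d\frac{8k}{n-1}\ge2m^d-16k^{-1/d}m^d\ge\Bigl(2-\frac\beta2\Bigr)m^d$$
for $k$ large; the last step holds because $\beta=\eta^2/\lceil(\log k)^2\rceil$ decays more slowly than $k^{-1/d}$.

*Concentration of $Z$.* $Z$ depends only on the values $\rho_\ell(p)$ with $\ell\in[d]$ and $p\in I_{a_\ell}\cup I_{b_\ell}$, which are at most $2dm$ values. Expose them one at a time and take the Doob martingale of $Z$. Suppose $\rho_\ell(p)$ is about to be exposed, and compare two possible values $u,u'$ for it. Both are different from all values of $\rho_\ell$ exposed so far. Hence $\rho_\ell\mapsto(u\,u')\circ\rho_\ell$, composition with the transposition of $u$ and $u'$, is a bijection between the completions of the history with $\rho_\ell(p)=u$ and those with $\rho_\ell(p)=u'$ (the other permutations being left alone), and all completions are equally likely. It changes $\rho_\ell$ at two positions only. A given position is the $\ell$-th coordinate of at most $m^{d-1}$ elements of $V_a$ and at most $m^{d-1}$ of $V_b$. So at most $4m^{d-1}$ members of the family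 change, and $Z$ changes by at most $4m^{d-1}$. Therefore the conditional expectations of $Z$ given the history and $\rho_\ell(p)=u$, respectively $u'$, differ by at most $4m^{d-1}$. The conditional expectation given the history alone is an average of such quantities, so the martingale differences are at most $4m^{d-1}$ in absolute value.

Azuma–Hoeffding with $s=\beta m^d/2$ gives
$$\Pr\bigl(Z<(2-\beta)m^d\bigr)\le\exp\Bigl(-\frac{(\beta m^d/2)^2}{2\cdot2dm\cdot16m^{2d-2}}\Bigr)=\exp\Bigl(-\frac{\beta^2m}{256d}\Bigr).$$
There are at most $N^{2d}\le(2k)^{2d}$ pairs $(a,b)$. Since $m\ge k^{1/d}$ and $\beta^2=\eta^4/Q^2$ with $Q\le2(\log k)^2$ for $k$ large, $\beta^2m/(256d)$ is at least a constant times $k^{1/d}/(\log k)^4$, which exceeds $k^{1/(2d)}+2d\log(2k)+\log3$ for $k$ large. The union bound gives the lemma. $\square$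

From now on **fix $\rho_1,\dots,\rho_d$ such that $E_1$ holds**. Then all $H_a$ are fixed sets, and the only randomness left is $\rho_0$. Write
$$r_t=\rho_0(t),\quad R_t=\{r_1,\dots,r_t\},\quad \mathcal F_t=\sigma(r_1,\dots,r_t),\quad T=\lfloor(1-\eta)n\rfloor.$$
Given $\mathcal F_{t-1}$, the value $r_t$ is uniform on $[n]\setminus R_{t-1}$, a set of size $n-t+1$.

**Step 2: unused rows of $H_a$ run out no faster than unused rows overall.** Rows are read without replacement, so $H_a$ gets depleted. We need its share among the unread rows to stay near $|H_a|/n$. We use Hoeffding's inequality for sampling without replacement (Hoeffding 1963): if a uniform $h$-subset of an $n$-set is chosen and $X$ is the number of its elements in a fixed subset of density $\alpha$, then $\Pr(X<h(\alpha-\delta))\le e^{-2\delta^2h}$ for $\delta>0$.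

**Lemma 5.** Let $G_u$ be the event that $|H_a\setminus R_u|\ge(1-3\eta)|H_a|\frac{n-u}n$ for all cells $a$, and let $E_2=\bigcap_{0\le u\le T}G_u$. For $k$ large, $\Pr(E_2^c)\le\frac13\exp(-k^{1/(2d)})$.

*Proof.* We check a bounded number of times and interpolate. Let $q=\lceil\eta^{-2}\rceil$ and $t_j=\lfloor jn/q\rfloor$ for $0\le j\le q$. The set $\rho_0^{-1}(H_a)$ is a uniform $|H_a|$-subset of $[n]$, and $|H_a\setminus R_{t_j}|=|\rho_0^{-1}(H_a)\cap\{t_j+1,\dots,n\}|$. So Hoeffding's inequality with $\delta=\eta^2$ gives
$$\Pr\Bigl(|H_a\setminus R_{t_j}|<|H_a|\bigl(1-\tfrac{t_j}n-\eta^2\bigr)\Bigr)\le e^{-2\eta^4|H_a|}\le e^{-\eta^4k},$$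
since $|H_a|\ge(1-\beta)m^d\ge k/2$ by $E_1$. There are $N^d(q+1)\le(2k)^d(q+1)$ pairs $(a,j)$, and $(2k)^d(q+1)e^{-\eta^4k}\le\frac13\exp(-k^{1/(2d)})$ for $k$ large. So with probability at least $1-\frac13\exp(-k^{1/(2d)})$ none of these events occurs. Assume this.

Let $0\le u\le T$ and let $j$ be minimal with $t_j\ge u$; it exists since $t_q=n$. If $j=0$ then $u=t_0=0$; otherwise $t_{j-1}<u$. In both cases $t_j\le u+\frac nq+1\le u+2\eta^2n$, as $n/q\le\eta^2n$ and $1\le\eta^2n$ for $k$ large. Since $R_u\subseteq R_{t_j}$,
$$|H_a\setminus R_u|\ge|H_a\setminus R_{t_j}|\ge|H_a|\bigl(1-\tfrac un-3\eta^2\bigr)\ge|H_a|\bigl(1-\tfrac un\bigr)(1-3\eta).$$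
The last step uses $1-\frac un\ge\eta$, which holds because $u\le T\le(1-\eta)n$ and which gives $3\eta^2\le3\eta(1-\frac un)$. So $G_u$ holds for every $u\le T$. $\square$

## Shifted copies of $S$ that barely overlap

Fix a pattern, with $s(i)$ and $S$ as above.

**Step 3: choose the shifts so that no cell is used by more than two searches.** Note that $S+v\subseteq[N]^d$ for $v\in\{0,\dots,w\}^d$, since coordinates of $S+v$ lie between $1$ and $k+w=N$. As an illustration, take $d=2$, $k=3$, $\sigma_1=231$, $\sigma_2=312$ in one-line notation, so $S=\{(2,3),(3,1),(1,2)\}$. The shift by $(1,0)$ is $\{(3,3),(4,1),(2,2)\}$, disjoint from $S$; the shift by $(1,1)$ is $\{(3,4),(4,2),(2,3)\}$, which meets $S$ in the cell $(2,3)$ and is disjoint from the first shift. So among $S$ and these two shifts no cell is used more than twice.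

**Lemma 6.** For $k$ large there are $v_1,\dots,v_Q\in\{0,\dots,w\}^d$ such that every cell $a\in[N]^d$ lies in at most two of the sets $S+v_1,\dots,S+v_Q$, indices counted with multiplicity.

*Proof.* Choose the $v_j$ independently and uniformly. For a given cell $a$, the event $a\in S+v_j$ means $v_j\in a-S$, so, as $w+1\ge\eta k$, it has probability at most $|S|/(w+1)^d\le k/(\eta k)^d=\eta^{-d}k^{1-d}$. The expected number of pairs consisting of a cell $a$ and a triple $j_1<j_2<j_3$ with $a\in S+v_{j_1},\,S+v_{j_2},\,S+v_{j_3}$ is therefore at most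
$$N^dQ^3\eta^{-3d}k^{3-3d}\le2^d\eta^{-3d}Q^3k^{3-2d}.$$
Since $d\ge2$, we have $3-2d\le-1$, and this is less than $1$ for $k$ large. So some choice of shifts has no such pair. $\square$

This is the place where $d\ge2$ is used. For $d=1$ we have $S=[k]$, and every $S+v=\{v+1,\dots,v+k\}$ with $0\le v\le w$ contains $\{w+1,\dots,k\}$, so the cells in this range lie in all $Q$ sets. As for the "two": the same computation with pairs $j_1<j_2$ gives the bound $2^d\eta^{-2d}Q^2k^{2-d}$, which tends to $0$ for $d\ge3$ but not for $d=2$. Multiplicity two is harmless below.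

Fix such $v_1,\dots,v_Q$, depending only on the pattern.

**Step 4: run the searches, and check that one success suffices.** For each $j\in[Q]$ keep a counter $i_j(t)\in\{1,\dots,k+1\}$ with $i_j(0)=1$. At step $t=1,2,\dots,T$, for each $j$ with $i_j(t-1)\le k$, look at the current cell $a=s(i_j(t-1))+v_j$. If $r_t\in H_a$, set $i_j(t)=i_j(t-1)+1$; otherwise $i_j(t)=i_j(t-1)$. A counter that has reached $k+1$ stays there. Search $j$ succeeds if $i_j(T)=k+1$.

**Claim 7.** If some search $j$ succeeds, then $M$ contains the pattern.

*Proof.* Let $x_0^{(i)}$ be the step at which $i_j$ moves from $i$ to $i+1$. The counter moves by at most one per step, so $x_0^{(1)}<\dots<x_0^{(k)}$, which is (ii). For given $i$ let $a=s(i)+v_j$. As $\rho_0(x_0^{(i)})\in H_a=F(B_a)$, there is $y\in B_a$ with $F(y)=\rho_0(x_0^{(i)})$. By definition of $B_a$ we can write $y_\ell=\rho_\ell(x_\ell^{(i)})$ with $x_\ell^{(i)}\in I_{a_\ell}$, where $a_\ell=\sigma_\ell(i)+v_{j,\ell}$. Then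
$$M_{x^{(i)}}=L_{\rho_0(x_0^{(i)})\,\rho_1(x_1^{(i)})\cdots\rho_d(x_d^{(i)})}=L_{F(y)\,y_1\cdots y_d}=1,$$
which is (i). Finally, $x_\ell^{(i)}$ lies in the strip with number $\sigma_\ell(i)+v_{j,\ell}$. For $i\ne i'$ these numbers are different, strips are ordered by their numbers, and the shift $v_{j,\ell}$ is the same for all $i$. So $x_\ell^{(i)}<x_\ell^{(i')}$ if and only if $\sigma_\ell(i)<\sigma_\ell(i')$, which is (iii). $\square$

## Total progress of the $Q$ searches: failure probability $e^{-4\eta^2Qk}$

**Step 5: bound the probability that all searches fail.**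

**Proposition 8.** With $\rho_1,\dots,\rho_d$ fixed so that $E_1$ holds, for $k$ large,
$$\Pr(\{\text{no search succeeds}\}\cap E_2)\le\exp(-4\eta^2Qk).$$

*Proof.* The proof has four parts: define increments bounded by $2$, bound their conditional means from below, build a supermartingale from their exponentials, and compare with the pigeonhole bound $Q(k-1)$.

*Bounded increments.* Let $\mathrm{Good}_t$ be the event that $G_0,\dots,G_t$ hold and no counter has reached $k+1$ by time $t$. It is $\mathcal F_t$-measurable and decreasing in $t$. Let $\mathrm{Good}_{-1}$ be the whole space. Let $A_t$ be the set of distinct current cells of unfinished searches just before step $t$, and for $a\in A_t$ let $\mu(a)$ be the number of unfinished searches whose current cell is $a$; these are $\mathcal F_{t-1}$-measurable. If search $j$ has current cell $a$, then $a\in S+v_j$, so Lemma 6 gives $\mu(a)\in\{1,2\}$. If no search is finished, $\sum_{a\in A_t}\mu(a)=Q$. Put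
$$X_t=\sum_{a\in A_t}\mu(a)\mathbf 1[r_t\in H_a],\qquad Y_t=\sum_{a\in A_t}\mu(a)\mathbf 1\Bigl[r_t\in H_a\setminus\bigcup_{b\in A_t,\,b\ne a}H_b\Bigr].$$
$X_t$ is the number of counters that advance at step $t$. We work with $Y_t\le X_t$, which ignores rows lying in two or more current row sets. The sets in the definition of $Y_t$ are pairwise disjoint, so at most one indicator is nonzero and $Y_t\in\{0,1,2\}$.

*Conditional mean.* Let $1\le t\le T$. On $\mathrm{Good}_{t-1}$, since $|A_t|\le Q$ and each $|H_a\cap H_b|\le\beta m^d$ by $E_1$,
$$\mathbb E[Y_t\mid\mathcal F_{t-1}]\ge\sum_{a\in A_t}\mu(a)\,\frac{|H_a\setminus R_{t-1}|-Q\beta m^d}{n-t+1}.$$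
By $G_{t-1}$ and $E_1$,
$$\frac{|H_a\setminus R_{t-1}|}{n-t+1}\ge(1-3\eta)\frac{|H_a|}n\ge(1-3\eta)(1-\beta)\frac{m^d}n\ge(1-4\eta)\frac{m^d}n,$$
where $\beta\le\eta$ was used. Since $t\le T\le(1-\eta)n$, we have $n-t+1\ge\eta n$, and $Q\beta=\eta^2$, so $\frac{Q\beta m^d}{n-t+1}\le\frac{\eta^2m^d}{\eta n}=\eta\frac{m^d}n$. (This is the reason for the choice $\beta=\eta^2/Q$.) As $\sum_a\mu(a)=Q$ on $\mathrm{Good}_{t-1}$, we get there
$$\mathbb E[Y_t\mid\mathcal F_{t-1}]\ge\lambda:=Q(1-5\eta)\frac{m^d}n. \tag{2}$$

*Exponential supermartingale.* Let $\theta=\eta$ and $\varphi=\frac{1-e^{-2\theta}}2$. Since $e^{-x}\le1-x+\frac{x^2}2$ for $x\ge0$, taking $x=2\theta$ gives $\varphi\ge\theta-\theta^2$. The function $y\mapsto e^{-\theta y}$ is convex, so on $[0,2]$ it lies below its chord: $e^{-\theta y}\le1-\varphi y$. By (2), on $\mathrm{Good}_{t-1}$,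
$$\mathbb E[e^{-\theta Y_t}\mid\mathcal F_{t-1}]\le1-\varphi\,\mathbb E[Y_t\mid\mathcal F_{t-1}]\le1-\varphi\lambda\le e^{-\varphi\lambda}.$$
Put
$$W_t=\exp\Bigl(-\theta\sum_{u\le t}Y_u+\varphi\lambda t\Bigr)\mathbf 1_{\mathrm{Good}_{t-1}},\qquad W_0=1.$$
Because $\mathbf 1_{\mathrm{Good}_{t-1}}$ is $\mathcal F_{t-1}$-measurable and $\mathrm{Good}_{t-1}\subseteq\mathrm{Good}_{t-2}$,
$$\mathbb E[W_t\mid\mathcal F_{t-1}]\le\exp\Bigl(-\theta\sum_{u\le t-1}Y_u+\varphi\lambda(t-1)\Bigr)\mathbf 1_{\mathrm{Good}_{t-1}}\le W_{t-1}$$
for $1\le t\le T$. Hence $\mathbb EW_T\le1$.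

*Pigeonhole and Markov.* On $\{\text{no search succeeds}\}\cap E_2$, the event $\mathrm{Good}_{T-1}$ holds, and each counter, starting at $1$ and ending at most at $k$, advances at most $k-1$ times. So $\sum_{t\le T}Y_t\le\sum_{t\le T}X_t\le Q(k-1)<Qk$, and $W_T\ge\exp(-\theta Qk+\varphi\lambda T)$. By Markov's inequality the probability in question is at most $\exp(\theta Qk-\varphi\lambda T)$.

It remains to compute. For $k$ large $T\ge(1-\eta)n-1\ge(1-2\eta)n$. With $m^d\ge(1+20\eta)k$,
$$\lambda T\ge Q(1-5\eta)(1-2\eta)m^d\ge Q(1-7\eta)(1+20\eta)k\ge(1+6\eta)Qk,$$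
because $(1-7\eta)(1+20\eta)=1+13\eta-140\eta^2$ and $140\eta^2\le3.5\eta$ by $\eta\le\frac1{40}$. Therefore
$$\theta Qk-\varphi\lambda T\le\eta Qk\bigl(1-(1-\eta)(1+6\eta)\bigr)=\eta Qk(-5\eta+6\eta^2)\le-4\eta^2Qk,$$
the last step since $6\eta^2\le\eta$. $\square$

## The union bound over $(k!)^d$ patterns

**Step 6: put the pieces together.** Condition on $\rho_1,\dots,\rho_d$ satisfying $E_1$. The events $G_u$ and $E_2$ do not depend on the pattern, so $E_2$ is paid for only once. The shifts $v_j$ do depend on the pattern, but Proposition 8 bounds the failure probability of each pattern separately. If $M$ is not universal, then by Claim 7 there is a pattern for which no search succeeds. There are $(k!)^d\le e^{dk\log k}$ patterns and $Q\ge(\log k)^2$, so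
$$\Pr(\{M\text{ not }k\text{-pattern-universal}\}\cap E_2)\le\exp\bigl(dk\log k-4\eta^2k(\log k)^2\bigr)\le\tfrac13\exp(-k^{1/(2d)})$$
for $k$ large. Adding the exceptional events of Lemmas 4 and 5,
$$\Pr(M\text{ not }k\text{-pattern-universal})\le\tfrac13e^{-k^{1/(2d)}}+\tfrac13e^{-k^{1/(2d)}}+\tfrac13e^{-k^{1/(2d)}}=e^{-k^{1/(2d)}}.$$
This proves Theorem 2, and with it Corollary 3. $\blacksquare$
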